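\title{A hyperbolic group whose CAT(0) and CAT($-1$) dimensions differ}

\begin{abstract}
We show that the group $G=\langle a,b\mid aba^2=b^2\rangle$ is torsion free and Gromov hyperbolic, that its CAT(0) dimension is $2$, and that its CAT($-1$) dimension is at least $3$. The dimensions are defined by properly discontinuous actions by semi-simple isometries; the actions need not be cocompact and the spaces need not be proper. The lower bound comes from a rigidity statement. Let $a,b$ be isometries of a CAT($-1$) space whose compact subsets have covering dimension at most $2$, and suppose that every nontrivial element of $\langle a,b\rangle$ has positive translation length. If $aba^2=b^2$, then $b=a^3$. The proof compares two estimates for the angle sum of the hexagon traced out by the relation at a point that minimizes the total displacement of $a$ and $b$.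
\end{abstract}

\section{Introduction}\label{sec:intro}

A geodesic metric space is CAT(0) if its triangles are at least as thin as Euclidean triangles with the same side lengths, and CAT($-1$) if they are at least as thin as triangles in the hyperbolic plane. One way to measure how well a group fits into either geometry is to ask for the least dimension of a space of that kind on which the group acts in a controlled way. For an isometry $g$ of a metric space $X$, the \emph{translation length} is
\[
|g|=\inf_{x\in X}d(x,gx),
\]
and $g$ is \emph{semi-simple} if this infimum is attained.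

\begin{definition}\label{def:dim}
Let $\kappa\le 0$ and let $G$ be a group. Consider the CAT($\kappa$) spaces $X$ whose underlying topology is that of a CW-complex, and let the dimension of $X$ be its dimension as a CW-complex. The \emph{CAT($\kappa$) dimension} of $G$, written $\dim_{\mathrm{CAT}(\kappa)}G$, is the least dimension of such a space on which $G$ acts properly discontinuously by semi-simple isometries. It is $\infty$ if there is no such action.
\end{definition}

The action is not required to be cocompact, the space is not required to be proper or complete, and the metric need not be related to the cell structure except through the topology.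

Every CAT($-1$) space is CAT(0), so $\dim_{\mathrm{CAT}(0)}G\le\dim_{\mathrm{CAT}(-1)}G$. In dimension at most one there is no difference: a CAT(0) space that is a graph is a tree, and its metric is CAT($-1$) (Lemma~\ref{lem:tree}). So the two dimensions agree as soon as one of them is at most $1$; both equal $1$ for a nontrivial free group of finite rank, which acts on its Cayley tree and, being infinite, cannot act on a point with finite stabilizer. In dimension two a difference appears at once. The group $\mathbb Z^2$ acts on the Euclidean plane, while $\dim_{\mathrm{CAT}(-1)}\mathbb Z^2=\infty$: in a CAT($-1$) space a semi-simple isometry without fixed point translates along a unique geodesic line, the isometries commuting with it preserve that line, and a subgroup of $\mathbb R$ isomorphic to $\mathbb Z^2$ is dense, so that it does not act properly discontinuously on the line. This difference is caused by a flat plane. To remove it, one restricts to Gromov hyperbolic groups and arrives at the following question, posed by Brady and Crisp \cite{BC}.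

\begin{quote}
\emph{Are there torsion free Gromov hyperbolic groups with distinct CAT(0) and CAT($-1$) dimensions?}
\end{quote}

There is a reason to guess that the answer is no, at least in dimension two. A finite complex of Euclidean polygons has a CAT(0) universal cover when the cycles of corners around each vertex have total angle at least $2\pi$. If all these totals exceed $2\pi$, the polygons can be replaced by small hyperbolic ones and the universal cover becomes CAT($-1$) (Example~\ref{ex:deform}). Cycles of total angle exactly $2\pi$ are what flat planes are made of, and when the fundamental group is hyperbolic there is no flat plane. One might then hope to remove such cycles by changing the metric or the complex.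

The answer is nevertheless yes. This is known if the definition of CAT($-1$) dimension is restricted to actions on proper CAT($-1$) spaces. We treat Definition~\ref{def:dim} as it stands, without properness.

\begin{theorem}\label{thm:main}
The group $G=\langle a,b\mid aba^2=b^2\rangle$ is torsion free and Gromov hyperbolic, and
\[
\dim_{\mathrm{CAT}(0)}G=2<3\le\dim_{\mathrm{CAT}(-1)}G .
\]
\end{theorem}

We make no claim about the exact value of $\dim_{\mathrm{CAT}(-1)}G$; the value $\infty$ is not excluded. Theorem~\ref{thm:main} follows from two statements. The first concerns isometries of negatively curved spaces of dimension two. We write $\dim_{\mathrm c}X\le n$ if every compact subset of $X$ has covering dimension at most $n$; a CW-complex of dimension at most $n$ has this property.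

\begin{theorem}\label{thm:rigid}
Let $X$ be a CAT($-1$) space with $\dim_{\mathrm c}X\le2$. Let $a,b$ be isometries of $X$ such that $|g|>0$ for every $g\ne1$ in $\langle a,b\rangle$. If $aba^2=b^2$, then $b=a^3$.
\end{theorem}

The pairs $(a,a^3)$ always solve the equation, since both sides equal $a^6$; the theorem says that there are no other solutions. The second statement shows that there are others in curvature $0$.

\begin{theorem}\label{thm:group}
The group $G=\langle a,b\mid aba^2=b^2\rangle$ is non-abelian, torsion free and hyperbolic. It acts freely, properly discontinuously and cocompactly, hence by semi-simple isometries, on a CAT(0) $2$-complex.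
\end{theorem}

What is special about the relator $a\,b\,a\,a\,b^{-1}b^{-1}$ is that its six corners realize each of the six pairs from $\{a,a^{-1},b,b^{-1}\}$ exactly once. Consequently the angle sum of the hexagon that the relator traces out from a point $p$ is the sum of all pairwise angles between the directions from $p$ to $ap$, $a^{-1}p$, $bp$, $b^{-1}p$. Negative curvature bounds this sum above by $4\pi$, with equality only for a degenerate hexagon. Dimension two bounds it below by $4\pi$ when $p$ minimizes $d(x,ax)+d(x,bx)$. Without properness, neither the existence of the minimum nor the one-dimensional behavior of the space of directions at $p$ comes from compactness, and both have to be proved by other means.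

Section~\ref{sec:background} recalls what we need about CAT($\kappa$) spaces. Section~\ref{sec:complex} constructs the CAT(0) complex. Section~\ref{sec:count} proves the upper bound on the angle sum and works out the lower bound in two model cases. Sections~\ref{sec:directions} and~\ref{sec:rigid} prove Theorem~\ref{thm:rigid}, Section~\ref{sec:flat} proves that $G$ is hyperbolic, and Section~\ref{sec:final} proves Theorem~\ref{thm:main} and derives some consequences.

\section{CAT($\kappa$) spaces, angles and dimension}\label{sec:background}

Our reference is \cite{BH}. Spaces are nonempty, and neither completeness nor properness is assumed unless stated.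

\subsection{Comparison}
Let $M_\kappa$ be the Euclidean plane $\mathbb E^2$, the hyperbolic plane $\mathbb H^2$ or the unit sphere $\mathbb S^2$ for $\kappa=0,-1,1$; for other $\kappa<0$ let $M_\kappa$ be $\mathbb H^2$ rescaled to have curvature $\kappa$. A \emph{comparison triangle} for a geodesic triangle is a triangle in $M_\kappa$ with the same side lengths, and a point $u$ on a side has a comparison point $\bar u$ on the corresponding side, at the same distances from its endpoints. For $\kappa\le0$, a space is CAT($\kappa$) if any two points are joined by a geodesic and $d(u,v)\le d(\bar u,\bar v)$ for all points $u,v$ on any geodesic triangle. A space is CAT(1) if any two points at distance less than $\pi$ are joined by a geodesic and the same inequality holds for triangles of perimeter less than $2\pi$. For $\kappa<0$, multiplying the metric by $\sqrt{-\kappa}$ turns a CAT($\kappa$) space into a CAT($-1$) space. The completion of a CAT($\kappa$) space is CAT($\kappa$) \cite[II.3.11]{BH}.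

We use the following standard properties of a CAT(0) space $X$. Geodesics are unique and depend continuously on their endpoints; we write $[x,y]$ for the geodesic from $x$ to $y$. In particular $X$ is contractible, and $z\in[x,y]$ whenever $d(x,z)+d(z,y)=d(x,y)$. Balls are convex. If $c,c'$ are constant-speed geodesics defined on the same interval, then $t\mapsto d(c(t),c'(t))$ is convex. If $\mu$ is the midpoint of $[x,y]$, then for all $o\in X$ the \emph{CN inequality}
\begin{equation}\label{eq:CN}
d(o,\mu)^2\le\tfrac12 d(o,x)^2+\tfrac12 d(o,y)^2-\tfrac14 d(x,y)^2
\end{equation}
holds. If $X$ is complete, every isometry of finite order fixes a point \cite[II.2.8]{BH}.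

\subsection{Angles and directions}
Let $Y$ be a CAT($\kappa$) space and let $c,c'$ be nonconstant unit-speed geodesics issuing from $p\in Y$. As $t,t'\to0^+$, the angle at $\bar p$ of the Euclidean comparison triangle of $p,c(t),c'(t')$ has a limit, the \emph{angle} $\angle_p(c,c')\in[0,\pi]$ \cite[II.3.1]{BH}. We write $\angle_p(x,y)$ for the angle between geodesics from $p$ to $x$ and to $y$. Angles at $p$ satisfy the triangle inequality, and each angle of a geodesic triangle with distinct vertices (of perimeter less than $2\pi$ if $\kappa=1$) is at most the corresponding angle of the comparison triangle in $M_\kappa$.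

A \emph{direction} at $p$ is a class of nonconstant geodesics from $p$ under the relation ``angle zero''. The angle is a metric on the set of directions, and we denote by $\Sigma_pY$ the completion of this metric space. By Nikolaev's theorem \cite[II.3.19]{BH}, $\Sigma_pY$ is CAT(1). Its diameter is at most $\pi$, and the directions of geodesics form a dense subset.

\begin{lemma}\label{lem:angles}
Let $c,c'$ be unit-speed geodesics from $p$ in a CAT($\kappa$) space, with angle $\gamma$.
\begin{itemize}
\item[(A)] For fixed $r,r'\ge0$, $\ \frac1s\,d(c(sr),c'(sr'))\to\sqrt{r^2+r'^2-2rr'\cos\gamma}$ as $s\to0^+$.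
\item[(B)] If $c'$ ends at $z\ne p$, then $d(c(s),z)\le d(p,z)-s\cos\gamma+o(s)$ as $s\to0^+$.
\end{itemize}
\end{lemma}

\begin{proof}
(A) If $r=0$ or $r'=0$, both sides equal $r+r'$. Otherwise the Euclidean law of cosines gives $s^{-2}d(c(sr),c'(sr'))^2=r^2+r'^2-2rr'\cos\gamma_s$, where $\gamma_s$ is the comparison angle, and $\gamma_s\to\gamma$.

(B) Fix $K>0$. For small $s$ we have $d(c(s),z)\le d(c(s),c'(Ks))+d(p,z)-Ks$, so (A) gives
\[
\limsup_{s\to0^+}\frac{d(c(s),z)-d(p,z)}{s}\le\sqrt{1+K^2-2K\cos\gamma}-K=\frac{1-2K\cos\gamma}{\sqrt{1+K^2-2K\cos\gamma}+K}.
\]
The right side tends to $-\cos\gamma$ as $K\to\infty$.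
\end{proof}

\subsection{Dimension and actions}
A compact metrizable space $C$ has \emph{covering dimension} at most $n$ if every finite open cover of $C$ has a finite open refinement in which every point lies in at most $n+1$ members. This property passes to closed subsets, and finite CW-complexes of dimension at most $n$ have it. A compact subset of a CW-complex is a closed subset of a finite subcomplex, so a CW-complex $X$ of dimension at most $n$ satisfies $\dim_{\mathrm c}X\le n$.

For lower bounds on dimension, the only consequence of proper discontinuity that we use is that point stabilizers are finite. The actions that we construct are deck actions on universal covers of finite complexes, where each bounded set meets only finitely many of its translates.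

\begin{lemma}\label{lem:positive}
If a torsion free group $\Gamma$ acts properly discontinuously by semi-simple isometries on a metric space, then $|g|>0$ for all $g\ne1$ in $\Gamma$. In particular the action is faithful.
\end{lemma}

\begin{proof}
Point stabilizers are finite, hence trivial. The infimum $|g|$ equals $d(x,gx)$ for some $x$, and $gx\ne x$.
\end{proof}

\begin{lemma}\label{lem:tree}
A CAT(0) space $X$ whose topology is that of a CW-complex of dimension at most $1$ is CAT($-1$).
\end{lemma}

\begin{proof}
A contractible CW-complex of dimension at most $1$ is a tree, so two distinct points of $X$ are joined by a unique arc, which must be the geodesic. Let $x,y,z\in X$. By uniqueness of geodesics, $[x,y]\cap[x,z]=[x,w]$ for some $w$. Then $[y,w]$ and $[w,z]$ meet only in $w$, so their union is the arc $[y,z]$. Let $u\in[x,y]$ and $v\in[x,z]$. If one of $u,v$ lies in $[x,w]$, then both lie on one geodesic from $x$, and $d(u,v)=|d(x,u)-d(x,v)|\le d(\bar u,\bar v)$ by the triangle inequality in $\mathbb H^2$. Otherwise $u\in[y,w]$ and $v\in[w,z]$, and $d(u,v)=d(y,z)-d(y,u)-d(v,z)\le d(\bar u,\bar v)$ for the same reason.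
\end{proof}

\subsection{Polygonal complexes}
Let $\kappa\in\{0,-1\}$ and let $K$ be a finite connected complex obtained from convex polygons of $M_\kappa$ and segments by gluing sides isometrically and identifying vertices, with the induced length metric. The \emph{link} of a vertex $v$ is the metric graph with a node for each germ of an edge at $v$ and an edge for each corner of a polygon at $v$; this edge joins the two germs that bound the corner and its length is the angle of the corner. The \emph{link condition} asks that every embedded cycle in the link of every vertex have length at least $2\pi$; a metric graph has this property exactly when it is CAT(1). The complex $K$ is locally CAT($\kappa$) if and only if the link condition holds \cite[II.5.24]{BH}.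

\begin{proposition}\label{prop:link}
If $K$ satisfies the link condition, then the universal cover $\tilde K$ is a proper CAT($\kappa$) space, the group $\pi_1K$ acts on it freely, properly discontinuously, cocompactly and by semi-simple isometries, and $\pi_1K$ is torsion free.
\end{proposition}

\begin{proof}
The space $\tilde K$ is CAT($\kappa$) by the Cartan--Hadamard theorem \cite[II.4.1]{BH}. It is a locally finite complex with finitely many isometry types of cells, so it is proper and its metric topology is the CW topology. Proper cocompact actions are by semi-simple isometries \cite[II.6.10]{BH}. An element of finite order fixes a point of the complete CAT(0) space $\tilde K$ and is therefore trivial.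
\end{proof}

\section{A Euclidean hexagon for the relator}\label{sec:complex}

In this section we prove all of Theorem~\ref{thm:group} except hyperbolicity.

\subsection{Two quotients of $G$}
Consider the permutations $A(x)=2x$ and $B(x)=x+1$ of $\mathbb Z/7$. We have $ABA^2(x)=2(4x+1)=x+2=B^2(x)$, so $a\mapsto A$, $b\mapsto B$ defines a homomorphism on $G$. Since $AB(x)=2x+2$ and $BA(x)=2x+1$, the group $G$ is not abelian.

In the abelianization the relation becomes $b=3a$. So the abelianization is $\mathbb Z$, given by the homomorphism $\chi\colon G\to\mathbb Z$ with $\chi(a)=1$ and $\chi(b)=3$.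

\subsection{The corners of the relator}
Write the relator as
\[
g_1g_2\cdots g_6=a\,b\,a\,a\,b^{-1}b^{-1},
\]
with indices modulo $6$. The presentation complex $K$ of $G$ has one vertex, two oriented edges $a,b$, and one hexagonal $2$-cell with vertices $v_0,\dots,v_5$, whose side from $v_{k-1}$ to $v_k$ is glued along $g_k$. Let $a^+,b^+$ be the initial germs and $a^-,b^-$ the terminal germs of the two edges. Leaving a vertex along the letter $a^{\pm1}$ or $b^{\pm1}$ means leaving it through the germ $a^\pm$ or $b^\pm$. At $v_k$ the two sides of the hexagon lead to $v_{k-1}$ along $g_k^{-1}$ and to $v_{k+1}$ along $g_{k+1}$. This gives the corners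
\begin{equation}\label{eq:corners}
\begin{array}{c|cccccc}
\text{vertex} & v_0 & v_1 & v_2 & v_3 & v_4 & v_5\\ \hline
\text{corner} & \{b^+,a^+\} & \{a^-,b^+\} & \{b^-,a^+\} & \{a^-,a^+\} & \{a^-,b^-\} & \{b^+,b^-\}
\end{array}
\end{equation}
Each pair from $\{a^+,a^-,b^+,b^-\}$ occurs exactly once, so the link of the vertex of $K$ is the complete graph $K_4$ on these four nodes. Its three pairs of opposite (disjoint) edges are the corners at $\{v_0,v_4\}$, $\{v_1,v_2\}$ and $\{v_3,v_5\}$.

\subsection{The metric}
Let $H\subset\mathbb C$ be the hexagon with consecutive vertices
\[
v_0=0,\quad v_1=1-2i,\quad v_2=2-2i,\quad v_3=3,\quad v_4=1+i,\quad v_5=i ,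
\]
shown in Figure~\ref{fig:hexagon}, and let $\omega=\arctan2\in(0,\frac\pi2)$. The side vectors $v_k-v_{k-1}$, $k=1,\dots,6$, are
\[
1-2i,\quad 1,\quad 1+2i,\quad -2+i=i(1+2i),\quad -1,\quad -i .
\]
Their lengths are $\sqrt5,1,\sqrt5,\sqrt5,1,1$, so $H$ can be glued isometrically along the relator with $a$ of length $\sqrt5$ and $b$ of length $1$. Their arguments are $-\omega$, $0$, $\omega$, $\frac\pi2+\omega$, $\pi$, $\frac{3\pi}2$. The exterior angles at $v_0,\dots,v_5$ are the successive differences $\frac\pi2-\omega$, $\omega$, $\omega$, $\frac\pi2$, $\frac\pi2-\omega$, $\frac\pi2$. They are positive with sum $2\pi$, so $H$ is convex, with interior angles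
\[
\tfrac\pi2+\omega,\quad \pi-\omega,\quad \pi-\omega,\quad \tfrac\pi2,\quad \tfrac\pi2+\omega,\quad \tfrac\pi2 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[dashed] (0,0)--(2,-2)--(1,1)--cycle;
\draw[thick] (0,0)--(1,-2)--(2,-2)--(3,0)--(1,1)--(0,1)--cycle;
\draw[thick,->] (0,0)--(0.5,-1) node[left]{$a$};
\draw[thick,->] (1,-2)--(1.5,-2) node[below]{$b$};
\draw[thick,->] (2,-2)--(2.5,-1) node[right]{$a$};
\draw[thick,->] (3,0)--(2,0.5) node[above right]{$a$};
\draw[thick,->] (0,1)--(0.5,1) node[above]{$b$};
\draw[thick,->] (0,0)--(0,0.5) node[left]{$b$};
\node[left] at (0,0) {$v_0$}; \node[below left] at (1,-2) {$v_1$};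
\node[below right] at (2,-2) {$v_2$}; \node[right] at (3,0) {$v_3$};
\node[above right] at (1,1) {$v_4$}; \node[above left] at (0,1) {$v_5$};
\node (ap) at (5.5,1) {$a^+$}; \node (bp) at (8.5,1) {$b^+$};
\node (am) at (8.5,-2) {$a^-$}; \node (bm) at (5.5,-2) {$b^-$};
\draw[thick] (ap)--node[above]{$v_0$}(bp);
\draw[thick] (bp)--node[right]{$v_1$}(am);
\draw[thick] (ap)--node[left]{$v_2$}(bm);
\draw[thick] (bm)--node[below]{$v_4$}(am);
\draw[thick] (ap)--node[pos=0.28,below left]{$v_3$}(am);
\draw[thick] (bp)--node[pos=0.28,below right]{$v_5$}(bm);
\end{tikzpicture}
\caption{Left: the Euclidean hexagon $H$, whose boundary read counterclockwise from $v_0$ spells $abaab^{-1}b^{-1}$; the dashed diagonals cut it into four triangles. Right: the link of the single vertex after gluing, a complete graph on the four edge germs (the crossing of the diagonals is not a node). Each edge is labeled by the corner of $H$ that it represents. The lengths are $\frac\pi2+\omega$ for $v_0,v_4$, $\ \pi-\omega$ for $v_1,v_2$ and $\frac\pi2$ for $v_3,v_5$, where $\omega=\arctan 2$.}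
\label{fig:hexagon}
\end{figure}

From now on $K$ carries the piecewise Euclidean metric given by $H$. In the link, opposite edges have equal length, and the three lengths $\frac\pi2+\omega$, $\pi-\omega$, $\frac\pi2$ are less than $\pi$ and have sum $2\pi$. The embedded cycles of $K_4$ are four $3$-cycles and three $4$-cycles. A $3$-cycle contains one edge from each opposite pair, so its length is exactly $2\pi$. A $4$-cycle consists of two opposite pairs, so its length is $2(2\pi-\ell)>2\pi$, where $\ell<\pi$ is the third length. The link condition holds. By Proposition~\ref{prop:link}, $G=\pi_1K$ is torsion free and acts on the CAT(0) $2$-complex $\tilde K$ as stated in Theorem~\ref{thm:group}.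

\section{The angle count}\label{sec:count}

This section isolates the inequality behind Theorem~\ref{thm:rigid}. We begin with the deformation that suggests that the two dimensions should agree, and with the reason why it fails for $K$.

\begin{example}\label{ex:deform}
Let $K'$ be a finite connected complex of strictly convex Euclidean polygons such that all embedded cycles in all vertex links are longer than $2\pi$. Cut each polygon into triangles along diagonals; this subdivides edges of the links and does not change the lengths of cycles. Replace each triangle with sides $\ell_1,\ell_2,\ell_3$ by the hyperbolic triangle with sides $\varepsilon\ell_1,\varepsilon\ell_2,\varepsilon\ell_3$. The new triangles glue as before, and by the hyperbolic law of cosines their angles tend to the Euclidean angles as $\varepsilon\to0$. There are finitely many embedded cycles, so for small $\varepsilon$ the link condition holds, and $\pi_1K'$ acts on a CAT($-1$) $2$-complex by Proposition~\ref{prop:link}.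
\end{example}

The obstruction for $K$ is a count in the complete graph. Attach numbers $\ell_{ij}$ to the six edges of $K_4$. There are four $3$-cycles and each edge lies in two of them, so
\begin{equation}\label{eq:K4}
\text{if every $3$-cycle has total at least $2\pi$, then }\sum_{i<j}\ell_{ij}\ge4\pi .
\end{equation}

\begin{example}\label{ex:nohyp}
The complex $K$ has no locally CAT($-1$) metric in which the $2$-cell is a convex hexagon of $\mathbb H^2$. Indeed, the link condition and \eqref{eq:K4} would make the angle sum of the hexagon at least $4\pi$, whereas it equals $4\pi$ minus the area. For a convex Euclidean hexagon the angle sum is exactly $4\pi$, so the link condition forces every $3$-cycle to have length exactly $2\pi$. Then the three edges at each node, which form the complement of a $3$-cycle, also have total length $2\pi$. Adding these totals for nodes $1,2$ and subtracting those for nodes $3,4$ gives $2\ell_{12}-2\ell_{34}=0$. So the equalities between opposite angles of $H$ in Section~\ref{sec:complex} are forced.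
\end{example}

An arbitrary action of $G$ on a CAT($-1$) space has no preferred $2$-cell, but the relator still traces out a geodesic hexagon from each point. Call a triple of points \emph{degenerate} if one of the three distances is the sum of the other two. The upper bound on the angle sum holds in every dimension.

\begin{lemma}\label{lem:hexagon}
Let $a,b$ be isometries of a CAT($-1$) space $Y$ with $aba^2=b^2$, and let $p\in Y$ be fixed by none of $ab$, $a^2$, $b^2$. Let $x_1,\dots,x_4\in\Sigma_pY$ be the directions of the geodesics from $p$ to $ap$, $a^{-1}p$, $bp$, $b^{-1}p$, and put $p_k=g_1\cdots g_kp$, so that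
\[
p_0=p,\quad p_1=ap,\quad p_2=abp,\quad p_3=abap,\quad p_4=aba^2p=b^2p,\quad p_5=aba^2b^{-1}p=bp .
\]
Then $\sum_{i<j}\angle(x_i,x_j)\le4\pi$. If equality holds, then the triples $(p_0,p_1,p_2)$, $(p_2,p_3,p_4)$, $(p_4,p_5,p_0)$ and $(p_0,p_2,p_4)$ are degenerate.
\end{lemma}

\begin{proof}
Neither $a$ nor $b$ fixes $p$, so consecutive points $p_{k-1},p_k$ are distinct. The points $p_0,p_2,p_4$ are distinct because $ab$, $a^2$ and $b^2$ do not fix $p$. Hence each of the four triples, which correspond to the triangles in Figure~\ref{fig:hexagon}, consists of distinct points.

Let $\theta_k=\angle_{p_k}(p_{k-1},p_{k+1})$. Applying $(g_1\cdots g_k)^{-1}$ gives $\theta_k=\angle_p(g_k^{-1}p,g_{k+1}p)$. The pairs $\{g_k^{-1},g_{k+1}\}$ are those of \eqref{eq:corners}, with $a^\pm,b^\pm$ standing for $a^{\pm1},b^{\pm1}$, and each pair occurs once. Therefore $\sum_k\theta_k=\sum_{i<j}\angle(x_i,x_j)$.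

The angles $\theta_1,\theta_3,\theta_5$ are angles of the first three triangles. By the triangle inequality for angles,
\[
\theta_0\le\angle_{p_0}(p_5,p_4)+\angle_{p_0}(p_4,p_2)+\angle_{p_0}(p_2,p_1),
\]
and the same holds for $\theta_2$ and $\theta_4$ with all indices shifted by $2$ and by $4$. The nine angles on the right sides together with $\theta_1,\theta_3,\theta_5$ are the twelve angles of the four triangles. Each triangle has angle sum at most that of its comparison triangle in $\mathbb H^2$, which is less than $\pi$ for a nondegenerate triple and equal to $\pi$ for a degenerate one. The lemma follows.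
\end{proof}

The lower bound is the difficult half. There is no link condition to appeal to, and for an arbitrary point $p$ nothing prevents the four directions $x_i$ from being close together. The remedy is to choose $p$ so that they are spread out: we take $p$ to minimize the total displacement
\[
F(x)=d(x,ax)+d(x,bx).
\]
Moving $p$ toward a direction that is close to all the $x_i$ would decrease $F$. The next example carries this out in the hyperbolic plane.

\begin{example}\label{ex:H2}
Let $Y=\mathbb H^2$, let $a,b,p$ be as in Lemma~\ref{lem:hexagon}, and suppose that $p$ minimizes $F$. View the $x_i$ as unit tangent vectors at $p$. By the first variation formula, the derivative of $d(x,ax)$ at $p$ along a unit vector $\xi$ is $-\langle\xi,x_1\rangle-\langle\xi,x_2\rangle$: the first term comes from moving the endpoint $x$ of $[x,ax]$, and the second from moving the endpoint $ax$ and transporting the picture back to $p$ by $a^{-1}$. Adding the same expression for $b$, we see that minimality gives $x_1+x_2+x_3+x_4=0$.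

Four unit vectors in the plane with sum zero form two antipodal pairs. This holds if $x_1+x_2=0$. Otherwise put $w=x_1+x_2\neq0$. If $u+u'=w$ with $u,u'$ unit vectors, then both lie on the line $\langle\cdot,w\rangle=\frac12|w|^2$ and are symmetric about $w/2$, so the pair $\{u,u'\}$ is determined by $w$; hence $\{-x_3,-x_4\}=\{x_1,x_2\}$. For vectors $u,-u,v,-v$ with $\angle(u,v)=\vartheta$ the six angles are $\pi,\pi,\vartheta,\vartheta,\pi-\vartheta,\pi-\vartheta$, with sum $4\pi$. So equality holds in Lemma~\ref{lem:hexagon} and the hexagon is degenerate.

Degenerate hexagons do occur. If $a$ translates along a line through $p$ by $\alpha$ and $b=a^3$, then $p_0,\dots,p_5$ lie on the line at positions $0,\alpha,4\alpha,5\alpha,6\alpha,3\alpha$, and $\theta_0,\dots,\theta_5$ are $0,\pi,\pi,\pi,0,\pi$.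

In $\mathbb H^3$ the argument breaks down. The vertices of a regular tetrahedron inscribed in $\mathbb S^2$ have sum zero and pairwise angles $\arccos(-\frac13)<\frac{2\pi}3$, so the six angles have sum less than $4\pi$.
\end{example}

Three things remain for a general space $X$ as in Theorem~\ref{thm:rigid}. We must show that balanced quadruples of directions have angle sum at least $4\pi$ in dimension two (Section~\ref{sec:directions}), that $F$ has a minimum although $X$ is not proper, and that a degenerate hexagon forces $b=a^3$ (Section~\ref{sec:rigid}).

\section{Spaces of directions in dimension two}\label{sec:directions}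

At a point of a polygonal $2$-complex the space of directions is a metric graph. For a space with $\dim_{\mathrm c}X\le2$ we have no such description, and the minimum of $F$ will only be found in the completion $\hat X$, on whose dimension we have no hypothesis. We therefore convert the dimension hypothesis into a statement about finitely many distances, which is stable under approximation. It says that $X$ contains no approximate copy, at any scale, of a certain finite subset of $\mathbb E^3$.

\subsection{A finite obstruction}
Let $Q=[-1,1]^3$ and $\eta=\frac1{40}$. Fix a finite triangulation of $Q$ by affine simplices of diameter at most $\eta$, with vertex set $V$. Let $y_i=10e_i$ for $i=1,2,3$, where $e_1,e_2,e_3$ is the standard basis, and let $N=V\cup\{y_1,y_2,y_3\}\subset\mathbb E^3$. The set $V$ is a fine net in the cube, and the far points $y_i$ serve as coordinates: on $Q$ the function $10-|x-y_i|$ is close to $x_i$.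

\begin{lemma}\label{lem:net}
Let $X$ be a CAT(0) space with $\dim_{\mathrm c}X\le2$. There is no pair of a number $R>0$ and a map $\varphi_0\colon N\to X$ such that
\[
\Big|\tfrac1R\,d(\varphi_0(u),\varphi_0(v))-|u-v|\Big|\le\eta\qquad\text{for all }u,v\in N .
\]
\end{lemma}

\begin{proof}
Suppose that such a pair exists, and rescale $X$ so that $R=1$. We construct maps $Q\to X\to\mathbb R^3$ whose composite is close to the identity, and then use the dimension to push the composite off the origin.

\emph{The map $\varphi\colon Q\to X$.} Order $V$ linearly. Extend $\varphi_0|_V$ over the simplices by induction on dimension: on a simplex with vertices $u_0<\dots<u_k$, send $(1-t)x+tu_k$, for $x$ in the face spanned by $u_0,\dots,u_{k-1}$, to the point at fraction $t$ of the geodesic from $\varphi(x)$ to $\varphi_0(u_k)$. On the face opposite to $u_k$ this is the map already defined, and a face containing $u_k$ has $u_k$ as its largest vertex, so the definitions agree on faces. The map is continuous because geodesics depend continuously on their endpoints. If $u$ is a vertex of a simplex, the images of all vertices of the simplex lie in the closed ball of radius $2\eta$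 about $\varphi_0(u)$. This ball is convex, so by induction it contains the image of the simplex. For $x$ in the simplex we get
\begin{align*}
\big|d(\varphi(x),\varphi_0(y_i))-|x-y_i|\big|
&\le d(\varphi(x),\varphi_0(u))+\big|d(\varphi_0(u),\varphi_0(y_i))-|u-y_i|\big|+|u-x|\\
&\le 2\eta+\eta+\eta=\tfrac1{10}.
\end{align*}

\emph{The map $\psi\colon X\to\mathbb R^3$.} Put $\psi_i(z)=10-d(z,\varphi_0(y_i))$. For $x\in Q$ we have $|x-y_i|=\sqrt{(10-x_i)^2+w^2}$, where $w^2\le2$ is the sum of the squares of the other two coordinates and $10-x_i\ge9$. Hence $0\le|x-y_i|-(10-x_i)\le\frac{w^2}{2(10-x_i)}\le\frac19$, and $\|\psi\varphi(x)-x\|_\infty\le\frac1{10}+\frac19$ on $Q$.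

\emph{Missing the origin.} The compact set $C=\varphi(Q)$ has covering dimension at most $2$. Take a finite open cover of $C$ by nonempty sets $U$ such that every point lies in at most three members and any two values of $\psi$ on a member differ by less than $\frac18$ in the sup norm. For each member $U$ choose $w_U\in\mathbb R^3$ within $\frac18$ of a value of $\psi|_U$, such that any three or fewer of the $w_U$ are linearly independent; this is possible by choosing them one after the other, each outside the finitely many subspaces spanned by at most two earlier ones. Let $(\lambda_U)$ be a partition of unity on $C$ with $\lambda_U=0$ outside $U$, and put $\psi'=\sum_U\lambda_Uw_U$. Each value $\psi'(z)$ is a convex combination of at most three of the $w_U$, so $\psi'(z)\ne0$, and each of these $w_U$ is within $\frac14$ of $\psi(z)$, so $\|\psi'(z)-\psi(z)\|_\infty<\frac14$.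

\emph{Contradiction.} We have $\|\psi'\varphi(x)-x\|_\infty<\frac1{10}+\frac19+\frac14<1$ on $Q$. On $\partial Q$, where $\|x\|_\infty=1$, the straight-line homotopy from the inclusion to $\psi'\varphi$ therefore avoids $0$. But $\psi'\varphi|_{\partial Q}$ extends to a map $Q\to\mathbb R^3\setminus\{0\}$, so it is null-homotopic there. Thus the inclusion $\partial Q\to\mathbb R^3\setminus\{0\}$ is null-homotopic, which is false, since it is a homotopy equivalence and $\partial Q$ is a $2$-sphere.
\end{proof}

\subsection{Geodesics in the space of directions}
For the rest of this section, $X$ is a CAT($-1$) space with $\dim_{\mathrm c}X\le2$, $\hat X$ is its completion, $p\in\hat X$, and $S=\Sigma_p\hat X$, with metric $d$. In a graph, two geodesics from a point either start along the same edge or make angle $\pi$. The next lemma says that $S$ shares this property at the level of angles. The reason is that an angle in $(0,\pi)$ would give an almost flat sector in $S$; together with the radial direction at $p$ this gives an almost Euclidean three-dimensional wedge near $p$, which contains a copy of $N$.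

\begin{lemma}\label{lem:zeropi}
Let $o\in S$. Two nonconstant geodesics of $S$ issuing from $o$ make angle $0$ or $\pi$.
\end{lemma}

\begin{proof}
Suppose that the angle is $\theta\in(0,\pi)$. Since $S$ is CAT(1), the space $\Sigma_oS$ is CAT(1) by Nikolaev's theorem, so the two directions are joined by a geodesic $\zeta\colon[0,\theta]\to\Sigma_oS$. Let $W\subset\mathbb E^2$ be a sector of angle $\theta$ with apex $0$. The wedge $W\times\mathbb R\subset\mathbb E^3$ contains arbitrarily large balls, hence a translate $\{n_k\}$ of $N$. Let $(r_k,\phi_k,h_k)$ with $\phi_k\in[0,\theta]$ be the cylindrical coordinates of $n_k$, and for $\vartheta\in[0,\pi]$ put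
\[
D_{kl}(\vartheta)=\sqrt{(h_k-h_l)^2+r_k^2+r_l^2-2r_kr_l\cos\vartheta},
\]
so that $|n_k-n_l|=D_{kl}(|\phi_k-\phi_l|)$. On $S\times(0,\infty)$ we use the distance of the Euclidean cone over $S$,
\[
d_C\big((x,t),(y,t')\big)^2=t^2+t'^2-2tt'\cos d(x,y)=(t-t')^2+2tt'(1-\cos d(x,y)).
\]
We transfer the configuration $\{n_k\}$ first to the cone, then to $\hat X$, then to $X$. Each step involves finitely many pairs $k,l$.

\emph{From the wedge to the cone.} By continuity of the $D_{kl}$ there is $\varepsilon>0$ such that $D_{kl}(\vartheta)$ is within $\eta/4$ of $|n_k-n_l|$ whenever $\vartheta\in[0,\pi]$ is within $2\varepsilon$ of $|\phi_k-\phi_l|$. Choose unit-speed geodesics $c_k$ of $S$ from $o$ whose directions are within $\varepsilon$ of $\zeta(\phi_k)$, and let $\vartheta_{kl}=\angle_o(c_k,c_l)$. Then $\vartheta_{kl}$ is within $2\varepsilon$ of $|\phi_k-\phi_l|$. For small $s>0$ let $P_k(s)=(c_k(sr_k),1+sh_k)$. Then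
\[
\frac{d_C(P_k(s),P_l(s))^2}{s^2}=(h_k-h_l)^2+(1+sh_k)(1+sh_l)\,\frac{2\big(1-\cos d(c_k(sr_k),c_l(sr_l))\big)}{s^2}.
\]
By Lemma~\ref{lem:angles}(A) in $S$ and $2(1-\cos x)=x^2(1+o(1))$, the right side tends to $D_{kl}(\vartheta_{kl})^2$ as $s\to0^+$. Fix $s>0$ such that all $t_k=1+sh_k$ are positive and $\frac1sd_C(P_k,P_l)$ is within $\eta/4$ of $D_{kl}(\vartheta_{kl})$, where $P_k=P_k(s)=(\xi_k,t_k)$ and $\xi_k=c_k(sr_k)$.

\emph{From the cone to $\hat X$.} Directions of geodesics are dense in $S$. Choose unit-speed geodesics $\gamma_k$ of $\hat X$ from $p$ whose directions $\xi_k'$ are so close to $\xi_k$ that the points $P_k'=(\xi_k',t_k)$ satisfy $|d_C(P_k',P_l')-d_C(P_k,P_l)|<s\eta/4$. By Lemma~\ref{lem:angles}(A) in $\hat X$,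
\[
\tfrac1\rho\,d(\gamma_k(\rho t_k),\gamma_l(\rho t_l))\longrightarrow\sqrt{t_k^2+t_l^2-2t_kt_l\cos d(\xi_k',\xi_l')}=d_C(P_k',P_l')\qquad(\rho\to0^+).
\]
Fix $\rho>0$ such that the two sides differ by less than $s\eta/8$.

\emph{From $\hat X$ to $X$.} Choose $z_k\in X$ with $d(z_k,\gamma_k(\rho t_k))<\rho s\eta/16$.

Put $R=\rho s$. In the sequence
\[
|n_k-n_l|,\quad D_{kl}(\vartheta_{kl}),\quad \tfrac1sd_C(P_k,P_l),\quad \tfrac1sd_C(P_k',P_l'),\quad \tfrac1Rd(\gamma_k(\rho t_k),\gamma_l(\rho t_l)),\quad \tfrac1Rd(z_k,z_l)
\]
consecutive terms differ by less than $\frac\eta4,\frac\eta4,\frac\eta4,\frac\eta8,\frac\eta8$, with total $\eta$. So the map sending the $k$th point of $N$ to $z_k$ contradicts Lemma~\ref{lem:net}.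
\end{proof}

In a graph with no cycle shorter than $2\pi$, a triangle of perimeter less than $2\pi$ is a tripod. The distances in $S$ behave in the same way.

\begin{lemma}\label{lem:tripod}
Let $x_1,x_2,x_3\in S$ with $d(x_1,x_2)+d(x_2,x_3)+d(x_3,x_1)<2\pi$. Then there is $o\in S$ such that $r_i=d(o,x_i)$ satisfy $d(x_i,x_j)=r_i+r_j$ for all $i\ne j$.
\end{lemma}

\begin{proof}
By the triangle inequality each distance is at most half the perimeter, hence less than $\pi$, so the three points are joined by geodesics. Let $o$ be a point of a geodesic $[x_2,x_3]$ nearest to $x_1$. Then $d(x_2,x_3)=r_2+r_3$, and $r_1\le d(x_1,x_k)<\pi$ for $k=2,3$, so there is a geodesic $[o,x_1]$. Fix $j\in\{2,3\}$ and let $k$ be the other index. We must show that $d(x_1,x_j)=r_1+r_j$, which holds if $o=x_1$ or $o=x_j$. Assume $o\ne x_1,x_j$.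

If $\angle_o(x_1,x_j)<\frac\pi2$, then by Lemma~\ref{lem:angles}(B) points of $[o,x_j]\subset[x_2,x_3]$ near $o$ are closer to $x_1$ than $o$ is, which is excluded. So the angle is at least $\frac\pi2$, and it equals $\pi$ by Lemma~\ref{lem:zeropi}. The triangle $x_1\,o\,x_j$ has perimeter less than $2\pi$, because $r_1\le d(x_1,x_k)$ and $r_j\le d(x_2,x_3)$. Its comparison triangle in $\mathbb S^2$ has angle at least $\pi$, hence exactly $\pi$, at $\bar o$, and the spherical law of cosines gives $\cos d(x_1,x_j)=\cos(r_1+r_j)$. If $r_1+r_j>\pi$, this would give $d(x_1,x_j)=2\pi-r_1-r_j$ and perimeter $2\pi$. So $r_1+r_j\le\pi$ and $d(x_1,x_j)=r_1+r_j$.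
\end{proof}

\subsection{Balanced quadruples}
The condition $x_1+\dots+x_4=0$ of Example~\ref{ex:H2} has no meaning in $S$. It is replaced by an inequality for every test direction $\xi$, which we shall test at the center of a tripod.

\begin{lemma}\label{lem:balance}
Let $x_1,\dots,x_4\in S$ satisfy $\sum_{i=1}^4\cos d(\xi,x_i)\le0$ for all $\xi\in S$. Then every triangle $x_ix_jx_k$ has perimeter at least $2\pi$, and $\sum_{i<j}d(x_i,x_j)\ge4\pi$.
\end{lemma}

\begin{proof}
The second claim follows from the first by \eqref{eq:K4}. Suppose that, after renumbering, $x_1x_2x_3$ has perimeter less than $2\pi$, and let $o$ and $r_i$ be as in Lemma~\ref{lem:tripod}. The perimeter is $2(r_1+r_2+r_3)$, so $r_1+r_2+r_3<\pi$. Put $m=\frac12(r_1+r_2)<\frac\pi2$. Since $\frac12|r_1-r_2|\le m$ and $r_3<\pi-2m$,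
\[
\cos r_1+\cos r_2=2\cos m\cos\tfrac{r_1-r_2}2\ge2\cos^2m,\qquad \cos r_3>\cos(\pi-2m)=1-2\cos^2m .
\]
So $\cos r_1+\cos r_2+\cos r_3>1$, and $\sum_{i=1}^4\cos d(o,x_i)>1-1=0$, contrary to the hypothesis for $\xi=o$.
\end{proof}

\section{Proof of Theorem~\ref{thm:rigid}}\label{sec:rigid}

Let $X,a,b$ be as in Theorem~\ref{thm:rigid}, with $aba^2=b^2$. If $a$ and $b$ commute, the relation reads $a^3b=b^2$, so $b=a^3$. We assume from now on that $a$ and $b$ \emph{do not commute} and derive a contradiction.

Isometries of $X$ extend to the completion $\hat X$, which is CAT($-1$). By density and continuity, $d(x,gx)\ge|g|$ for all $x\in\hat X$. So for $g\ne1$ in $\langle a,b\rangle$, the displacement of $g$ on $\hat X$ is bounded below by a positive number; in particular $g$ has no fixed point in $\hat X$. It follows that $g$ has infinite order, since isometries of finite order of $\hat X$ have fixed points. The elements $ab$, $a^2$, $b^2$ are nontrivial, because otherwise $b=a^{-1}$, $a=1$ or $b=1$, and $a,b$ would commute.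

The function $F(x)=d(x,ax)+d(x,bx)$ on $\hat X$ is continuous and positive. It is convex along geodesics, since $t\mapsto d(c(t),gc(t))$ is convex for every geodesic $c$ and isometry $g$.

\subsection{The total displacement has a minimum}
A continuous convex function on a complete CAT(0) space attains its infimum if its sublevel sets are bounded; this takes the place of compactness. Boundedness comes from negative curvature. A long geodesic whose endpoints are moved a bounded distance by $a$ and $b$ is, in its middle part, almost translated along itself by both, so that the commutator almost fixes its midpoint. The following estimate makes this precise.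

\begin{lemma}\label{lem:thin}
Let $\lambda,\varepsilon>0$ and let $T\ge0$ satisfy $2\operatorname{arcsinh}(e^{-T}\sinh\lambda)\le\varepsilon/2$. Let $x,x',y$ be points of a CAT($-1$) space with $d(x,x')\le\lambda$, and let $s_0=\min(d(x,y),d(x',y))>0$. For $0\le s\le s_0-T$, the points of $[y,x]$ and $[y,x']$ at distance $s$ from $y$ are at distance at most $\varepsilon/2$ from each other.
\end{lemma}

\begin{proof}
Let $\theta$ be the angle at $\bar y$ of the comparison triangle in $\mathbb H^2$ and let $D_s$, $0\le s\le s_0$, be the distance between the comparison points. Bisecting the isosceles triangle that they form with $\bar y$ gives $\sinh(D_s/2)=\sinh s\,\sin(\theta/2)$. For $s=s_0$ one of the two points is $\bar x$ or $\bar x'$, and the other is at distance $|d(x,y)-d(x',y)|\le\lambda$ from the remaining vertex, so $D_{s_0}\le2\lambda$. The function $e^{-s}\sinh s=\frac12(1-e^{-2s})$ is increasing, so $\sinh s\le e^{-(s_0-s)}\sinh s_0$. Hence $\sinh(D_s/2)\le e^{-(s_0-s)}\sinh(D_{s_0}/2)\le e^{-T}\sinh\lambda$ for $s\le s_0-T$, and the CAT($-1$) inequality finishes the proof.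
\end{proof}

\begin{lemma}\label{lem:bounded}
For every $\lambda>0$ the set $\{F\le\lambda\}\subset\hat X$ is bounded.
\end{lemma}

\begin{proof}
Suppose that it is unbounded. Let $\varepsilon>0$, choose $T$ as in Lemma~\ref{lem:thin}, and take a unit-speed geodesic $\sigma\colon[0,\ell]\to\hat X$ with endpoints in $\{F\le\lambda\}$ and $\ell\ge2T+8\lambda$. Let $g\in\{a,b\}$. The geodesics $\sigma$ and $g\sigma$ have corresponding endpoints at distance at most $\lambda$. We compare both with the diagonal, the unit-speed geodesic $\delta$ from $\sigma(0)$ to $g\sigma(\ell)$. Write its length as $\ell+\tau_g$; then $|\tau_g|\le\lambda$.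

Apply Lemma~\ref{lem:thin} with $y=g\sigma(\ell)$, $x=g\sigma(0)$, $x'=\sigma(0)$. Here $s_0\ge\ell-\lambda$, and the points at distance $\ell-t$ from $y$ are $g\sigma(t)$ and $\delta(t+\tau_g)$. So $d(g\sigma(t),\delta(t+\tau_g))\le\varepsilon/2$ for $T+\lambda\le t\le\ell$. Apply the lemma again with $y=\sigma(0)$, $x=\sigma(\ell)$, $x'=g\sigma(\ell)$. Again $s_0\ge\ell-\lambda$, so $d(\delta(t'),\sigma(t'))\le\varepsilon/2$ for $0\le t'\le\ell-\lambda-T$. If $t\in I=[T+\lambda,\ell-2\lambda-T]$, then $t'=t+\tau_g$ lies in this range, and
\begin{equation}\label{eq:shift}
d\big(g\sigma(t),\sigma(t+\tau_g)\big)\le\varepsilon,\qquad\text{equivalently}\qquad d\big(\sigma(t),g^{-1}\sigma(t+\tau_g)\big)\le\varepsilon .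
\end{equation}
Let $t_0=\ell/2$. Since $t_0\ge T+4\lambda$, the interval $I$ contains $[t_0-2\lambda,t_0+2\lambda]$. Apply $b^{-1},a^{-1},b,a$ in turn to $\sigma(t_0)$, and use \eqref{eq:shift} with $t=t_0-\tau_b$, $t_0-\tau_a-\tau_b$, $t_0-\tau_a-\tau_b$, $t_0-\tau_a$. The successive images lie within $\varepsilon,2\varepsilon,3\varepsilon,4\varepsilon$ of
\[
\sigma(t_0-\tau_b),\quad\sigma(t_0-\tau_a-\tau_b),\quad\sigma(t_0-\tau_a),\quad\sigma(t_0).
\]
So $aba^{-1}b^{-1}$ moves $\sigma(t_0)$ by at most $4\varepsilon$. As $\varepsilon$ is arbitrary, the displacement of $aba^{-1}b^{-1}$ on $\hat X$ has infimum $0$, which forces $aba^{-1}b^{-1}=1$, contrary to our assumption.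
\end{proof}

\begin{lemma}\label{lem:min}
The function $F$ attains its infimum at some $p\in\hat X$.
\end{lemma}

\begin{proof}
The sets $C_n=\{F\le\inf F+\frac1n\}$ are nonempty, convex, decreasing and bounded. Fix $o\in\hat X$. The numbers $\rho_n=d(o,C_n)$ are nondecreasing and bounded, since $C_n\subset C_1$, so they converge. Choose $x_n\in C_n$ with $d(o,x_n)^2\le\rho_n^2+\frac1n$. For $m\ge n$ the midpoint of $[x_n,x_m]$ lies in $C_n$, so \eqref{eq:CN} gives
\[
\rho_n^2\le\tfrac12\big(\rho_n^2+\tfrac1n\big)+\tfrac12\big(\rho_m^2+\tfrac1m\big)-\tfrac14d(x_n,x_m)^2,
\]
and $d(x_n,x_m)^2\le2(\rho_m^2-\rho_n^2)+\frac4n$. So $(x_n)$ is a Cauchy sequence, and its limit $p$ satisfies $F(p)=\inf F$ by continuity.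
\end{proof}

\subsection{Balance at the minimum}
Let $p$ be a minimum of $F$, let $S=\Sigma_p\hat X$, and let $x_1,\dots,x_4\in S$ be the directions to $ap,a^{-1}p,bp,b^{-1}p$. In $d(x,ax)$ both points move with $x$, while Lemma~\ref{lem:angles}(B) concerns the distance to a fixed point. To apply it we bound $F$ above by a sum of distances to four fixed points, with equality at $p$.

Let $m_a,m_b$ be the midpoints of $[p,ap]$ and $[p,bp]$. For every $x$ we have $d(x,ax)\le d(x,m_a)+d(m_a,ax)=d(x,m_a)+d(x,a^{-1}m_a)$, and the same for $b$. So
\[
F(x)\le d(x,m_a)+d(x,a^{-1}m_a)+d(x,m_b)+d(x,b^{-1}m_b).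
\]
The four points on the right are the midpoints of $[p,ap]$, $[p,a^{-1}p]$, $[p,bp]$, $[p,b^{-1}p]$. Their directions from $p$ are $x_1,\dots,x_4$, and the right side equals $F(p)$ for $x=p$. If $c$ is a unit-speed geodesic from $p$ with direction $\xi$, Lemma~\ref{lem:angles}(B) gives
\[
F(p)\le F(c(s))\le F(p)-s\sum_{i=1}^4\cos\angle(\xi,x_i)+o(s),
\]
so $\sum_i\cos\angle(\xi,x_i)\le0$. By density and continuity this holds for all $\xi\in S$, and Lemma~\ref{lem:balance} gives $\sum_{i<j}\angle(x_i,x_j)\ge4\pi$. Lemma~\ref{lem:hexagon} applies to $Y=\hat X$ and $p$, since the nontrivial elements $ab,a^2,b^2$ have no fixed point. Equality holds in it, so the four triples listed there are degenerate.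

\subsection{The degenerate hexagon}
Let $\alpha=d(p,ap)>0$ and $\beta=d(p,bp)>0$. The sides $[p_{k-1},p_k]$, $k=1,\dots,6$, have lengths $\alpha,\beta,\alpha,\alpha,\beta,\beta$. We read off the four triples in turn.
\begin{itemize}
\item In $(p_2,p_3,p_4)$ two distances equal $\alpha$ and the third is positive, so $d(p_2,p_4)=2\alpha$ and $p_3$ is the midpoint of $[p_2,p_4]$. Applying $(aba)^{-1}$, we see that $p$ is the midpoint of $[a^{-1}p,ap]$.
\item In $(p_4,p_5,p_0)$ two distances equal $\beta$ and the third is positive, so $d(p_0,p_4)=2\beta$ and $p_5$ is the midpoint of $[p_0,p_4]$.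
\item From $(p_0,p_1,p_2)$ we get $d(p_0,p_2)\in\{\alpha+\beta,\ |\alpha-\beta|\}$.
\item From $(p_0,p_2,p_4)$ we get $d(p_0,p_2)\in\{2(\alpha+\beta),\ 2|\alpha-\beta|\}$.
\end{itemize}
The value $2(\alpha+\beta)$ exceeds both $\alpha+\beta$ and $|\alpha-\beta|$, and $|\alpha-\beta|=2|\alpha-\beta|$ would give $p_0=p_2$. So $d(p_0,p_2)=\alpha+\beta=2|\alpha-\beta|$. Thus $p_1\in[p_0,p_2]$, and $\alpha=3\beta$ or $\beta=3\alpha$.

\emph{Case $\alpha=3\beta$.} Here $d(p_2,p_0)=4\beta$, $d(p_0,p_4)=2\beta$ and $d(p_2,p_4)=6\beta$. Let $\gamma$ be the unit-speed geodesic from $p_2$ to $p_4$. Then $p_0=\gamma(4\beta)$, and so $p_1=\gamma(\beta)$, $p_3=\gamma(3\beta)$, $p_5=\gamma(5\beta)$. We have $p_1\in[p_2,p_3]$, and applying $(ab)^{-1}$ gives $b^{-1}p\in[p,ap]$. We also have $p_5\in[p_4,p_3]$, and applying $(aba^2)^{-1}$ gives $b^{-1}p\in[p,a^{-1}p]$. Since $p$ is the midpoint of $[a^{-1}p,ap]$, the segments $[p,ap]$ and $[p,a^{-1}p]$ meet only in $p$. So $b^{-1}p=p$, contradicting $\beta>0$.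

\emph{Case $\beta=3\alpha$.} Here $d(p_0,p_2)=4\alpha$, $d(p_2,p_4)=2\alpha$ and $d(p_0,p_4)=6\alpha$. Let $\gamma$ be the unit-speed geodesic from $p_0=p$ to $p_4$. Then $abp=p_2=\gamma(4\alpha)$, and so $ap=p_1=\gamma(\alpha)$ and $bp=p_5=\gamma(3\alpha)$. The isometry $a$ maps $[p,bp]=\gamma([0,3\alpha])$ onto $[ap,abp]=\gamma([\alpha,4\alpha])$ and sends $\gamma(0)$ to $\gamma(\alpha)$, so $a\gamma(s)=\gamma(s+\alpha)$ for $0\le s\le3\alpha$. Hence $a^3p=\gamma(3\alpha)=bp$. The element $a^{-3}b$ fixes $p$, so $b=a^3$, contradicting the assumption that $a$ and $b$ do not commute.

Both cases are impossible, and Theorem~\ref{thm:rigid} is proved.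

\begin{remark}\label{rem:hyp}
Negative curvature is used twice, for the exponential convergence in Lemma~\ref{lem:thin} and for the strict angle deficit in Lemma~\ref{lem:hexagon}. The theorem fails for CAT(0) spaces: in $\tilde K$ all other hypotheses hold and $b\ne a^3$, and the hexagon based at a vertex is the nondegenerate hexagon $H$ with angle sum $4\pi$. The dimension is used only through Lemma~\ref{lem:net}, to obtain Lemma~\ref{lem:balance}, whose conclusion fails in $\mathbb S^2$ by Example~\ref{ex:H2}. Positive translation lengths are used for the commutator in Lemma~\ref{lem:bounded} and to exclude fixed points in $\hat X$. They cannot be omitted: the permutations $A,B$ of $\mathbb Z/7$ from Section~\ref{sec:complex} act on the tree formed by seven unit segments with a common endpoint, and satisfy $ABA^2=B^2$ and $A^3=1\ne B$.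
\end{remark}

\section{No flat plane in $\tilde K$}\label{sec:flat}

A geodesic space is \emph{hyperbolic} if there is $\delta\geq0$ such that each side of every geodesic triangle lies in the $\delta$-neighborhood of the other two. A group acting properly and cocompactly by isometries on a proper geodesic space is Gromov hyperbolic if and only if the space is hyperbolic. By the Flat Plane Theorem \cite[III.H.1.5]{BH}, a proper CAT(0) space with a cocompact group of isometries is hyperbolic if and only if it contains no isometrically embedded copy of $\mathbb E^2$. The following proposition therefore completes the proof of Theorem~\ref{thm:group}.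

\begin{proposition}\label{prop:noflat}
The complex $\tilde K$ contains no isometrically embedded Euclidean plane.
\end{proposition}

The link has four cycles of length $2\pi$, so every vertex of $\tilde K$ is the center of four flat disks. We show that such disks cannot be fitted together to a plane. A plane selects one $3$-cycle at each of its vertices, the choices at the two ends of an edge determine each other, and these constraints are inconsistent around a hexagon.

\subsection{Cells and sides}
The vertices of $\tilde K$ are the elements of $G$, and for each $h\in G$ there is one $2$-cell $H_h$, a copy of $H$ with vertices $v_k=hg_1\cdots g_k$. The homomorphism $\chi$ takes the values $\chi(h)+0,1,4,5,6,3$ on $v_0,\dots,v_5$. So the six vertices are distinct, and the closed $2$-cells are embedded. Name the oriented edges of a $2$-cell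
\[
e_0\colon v_0\xrightarrow{a}v_1,\quad e_1\colon v_1\xrightarrow{b}v_2,\quad e_2\colon v_2\xrightarrow{a}v_3,\quad e_3\colon v_3\xrightarrow{a}v_4,\quad e_4\colon v_5\xrightarrow{b}v_4,\quad e_5\colon v_0\xrightarrow{b}v_5 .
\]
The $a$-edge from $g$ to $ga$ lies in exactly three $2$-cells: it is $e_0$ in $H_g$, $e_2$ in $H_{g(ab)^{-1}}$ and $e_3$ in $H_{g(aba)^{-1}}$. The $b$-edge from $g$ to $gb$ is $e_1$ in $H_{ga^{-1}}$, $e_4$ in $H_{gb^{-1}}$ and $e_5$ in $H_g$. We call these three cells the \emph{sides} of the edge and name them by the position that the edge takes in them.

\subsection{A plane is a subcomplex}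
Suppose that $\Pi\subset\tilde K$ is an isometrically embedded plane. It is complete, hence closed.

\emph{$\Pi$ is a union of closed $2$-cells.} Let $E$ be an open $2$-cell that meets $\Pi$. Then $\Pi\cap E$ is closed in $E$. It is also open in $\Pi$, so it is open in $E$ by invariance of domain. Since $E$ is connected, $E\subset\Pi$, and $\Pi$ contains the closure of $E$. Next, the points of $\Pi$ in open $2$-cells are dense in $\Pi$. Otherwise a nonempty open subset $U$ of $\Pi$ lies in the $1$-skeleton. As there are countably many vertices, $U$ contains a point of an open edge; a small disk of $U$ about that point lies in the open edge and contains a circle, which does not embed in an interval. By local finiteness every point of $\Pi$ is therefore in the closure of one open $2$-cell contained in $\Pi$.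

\emph{Edges.} Let $x\in\Pi$ be an interior point of an edge. For small $r$ the ball of radius $r$ about $x$ in $\tilde K$ consists of three half-disks, one in each side, glued along their diameters, and $\Pi$ meets it in a union of $k\ge1$ of them. The sphere of radius $r$ about $x$ in $\Pi$ is a circle and is the union of $k$ semicircles with common endpoints, so $k=2$. Thus an edge in $\Pi$ has exactly two sides in $\Pi$ and one \emph{omitted} side.

\emph{Vertices.} Let $v\in\Pi$ be a vertex. For small $r$ the ball of radius $r$ about $v$ in $\tilde K$ is the ball about the apex in the Euclidean cone over the link, and $\Pi$ meets it in the cone over the union $L_v$ of those edges of the link whose corners belong to cells in $\Pi$. The sphere of radius $r$ about $v$ in $\Pi$ is a circle of length $2\pi r$. It is homeomorphic to $L_v$ and has length $r\cdot\operatorname{length}(L_v)$. So $L_v$ is an embedded cycle of length $2\pi$, which is a $3$-cycle by Section~\ref{sec:complex}. It misses exactly one of the nodes $a^+,a^-,b^+,b^-$, which we call the \emph{type} of $v$. For each of the other three nodes, the corresponding edge at $v$ lies in $\Pi$.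

\subsection{Types along edges}
Let $s\to t$ be an oriented edge. The corner at $s$ of each side joins the germ of the edge to a second node, and likewise at $t$. From \eqref{eq:corners} we read off the second nodes.
\begin{center}
\begin{tabular}{c|ccc|ccc}
 & \multicolumn{3}{c|}{$a$-edges} & \multicolumn{3}{c}{$b$-edges}\\
side & $e_0$ & $e_2$ & $e_3$ & $e_1$ & $e_4$ & $e_5$\\ \hline
second node at $s$ & $b^+$ & $b^-$ & $a^-$ & $a^-$ & $b^-$ & $a^+$\\
second node at $t$ & $b^+$ & $a^+$ & $b^-$ & $a^+$ & $a^-$ & $b^+$
\end{tabular}
\end{center}
Suppose that the edge lies in $\Pi$. The two edges of $L_s$ at the germ are the corners of the two sides in $\Pi$, so the nodes of $L_s$ are the germ and the second nodes of these two sides. The missing node is the second node of the omitted side, and the same holds at $t$. So the column of the omitted side lists the types of $s$ and $t$, and the only possible pairs of types along edges of $\Pi$ are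
\begin{equation}\label{eq:types}
\begin{array}{llll}
a\text{-edges:} & b^+\to b^+, & b^-\to a^+, & a^-\to b^-;\\
b\text{-edges:} & a^-\to a^+, & b^-\to a^-, & a^+\to b^+.
\end{array}
\end{equation}
For each of the two labels, the type of either endpoint determines the type of the other.

\begin{proof}[Proof of Proposition~\ref{prop:noflat}]
Let $\Pi$ be as above, and suppose first that it has a vertex of type $b^+$. The cycle $L$ at this vertex has nodes $a^+,a^-,b^-$ and contains the corner $\{a^-,a^+\}$, so $\Pi$ contains a $2$-cell in which this vertex is $v_3$. We go around this cell using \eqref{eq:types}. The $a$-edges $v_2\to v_3\to v_4$ show that $v_2$ and $v_4$ have type $b^+$. The $b$-edge $v_1\to v_2$ ends at type $b^+$, so $v_1$ has type $a^+$. The $a$-edge $v_0\to v_1$ ends at type $a^+$, so $v_0$ has type $b^-$. The $b$-edge $v_0\to v_5$ starts at type $b^-$, so $v_5$ has type $a^-$. The $b$-edge $v_5\to v_4$ starts at type $a^-$, so $v_4$ has type $a^+$. This contradicts the type $b^+$ found for $v_4$.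

So no vertex of $\Pi$ has type $b^+$. A vertex of type $a^+$ has its outgoing $b$-edge in $\Pi$, ending at type $b^+$; so type $a^+$ does not occur. A vertex of type $b^-$ has its outgoing $a$-edge in $\Pi$, ending at type $a^+$; so type $b^-$ does not occur. A vertex of type $a^-$ has its outgoing $a$-edge in $\Pi$, ending at type $b^-$; so type $a^-$ does not occur. But $\Pi$ is a nonempty union of closed $2$-cells and contains vertices. This contradiction proves the proposition.
\end{proof}

\section{The two dimensions, and consequences}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]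
By Theorem~\ref{thm:group}, $G$ is torsion free and hyperbolic, and $\dim_{\mathrm{CAT}(0)}G\le2$. Suppose that $G$ acts properly discontinuously by semi-simple isometries on a CAT($-1$) space $X$ that is a CW-complex of dimension at most $2$. Then $\dim_{\mathrm c}X\le2$. By Lemma~\ref{lem:positive} the action is faithful and all nontrivial elements have positive translation length. Theorem~\ref{thm:rigid} gives $b=a^3$ in $G$, so $G$ is cyclic, contradicting Theorem~\ref{thm:group}. Hence $\dim_{\mathrm{CAT}(-1)}G\ge3$. If $\dim_{\mathrm{CAT}(0)}G$ were at most $1$, the space realizing it would be CAT($-1$) by Lemma~\ref{lem:tree}, which we have just excluded. So $\dim_{\mathrm{CAT}(0)}G=2$.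
\end{proof}

Theorem~\ref{thm:rigid} requires neither discreteness nor a cell structure, and it applies to any pair of elements in a larger group. This gives the following statements, in which $F_n$ is the free group of rank $n$.

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(1)] Let $\Gamma$ be a torsion free group of CAT($-1$) dimension at most $2$. Then the solutions of $aba^2=b^2$ in $\Gamma$ are exactly the pairs $(a,a^3)$. The same holds with CAT($-1$) replaced by CAT($\kappa$) for any $\kappa<0$, and it fails for $\kappa=0$.
\item[(2)] In every isometric action of $G$ on a CAT($\kappa$) space, $\kappa<0$, all of whose compact subsets have covering dimension at most $2$, some nontrivial element has translation length $0$. In particular, if the action is by semi-simple isometries, some nontrivial element has a fixed point.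
\item[(3)] Every torsion free group containing $G$ has CAT($-1$) dimension at least $3$. The groups $G*F_n$, $n\ge0$, are pairwise non-isomorphic, torsion free and hyperbolic, with CAT(0) dimension $2$ and CAT($-1$) dimension at least $3$.
\end{itemize}
\end{theorem}

\begin{proof}
(1) Take an action of $\Gamma$ as in Definition~\ref{def:dim} on a CAT($-1$) space of dimension at most $2$. By Lemma~\ref{lem:positive} it is faithful with positive translation lengths, so Theorem~\ref{thm:rigid} gives $b=a^3$ for every solution. Conversely $a\cdot a^3\cdot a^2=a^6=(a^3)^2$. Rescaling the metric reduces $\kappa<0$ to $\kappa=-1$. For $\kappa=0$, the generators of $\Gamma=G$ form a solution with $b\ne a^3$.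

(2) Rescale so that $\kappa=-1$. If $|g|>0$ for all $g\ne1$ in $G$, the action is faithful and Theorem~\ref{thm:rigid} gives $b=a^3$ in $G$, which is impossible because $G$ is not abelian. A semi-simple isometry $g$ with $|g|=0$ fixes a point.

(3) The restriction to a subgroup of a properly discontinuous action by semi-simple isometries has the same properties, so both dimensions of a group are at least those of any subgroup. With Theorem~\ref{thm:main} this gives the first claim and the lower bounds $2$ and $3$ for $G*F_n$. The group $G*F_n$ is the fundamental group of the wedge of $K$ with $n$ circles of length $1$. The link of its vertex is the disjoint union of the metric graph $K_4$ of Section~\ref{sec:complex} and $2n$ isolated points, so the link condition holds. By Proposition~\ref{prop:link}, $G*F_n$ is torsion free and has CAT(0) dimension at most $2$. It is hyperbolic as a free product of hyperbolic groups. Its abelianization is $\mathbb Z^{n+1}$, since that of $G$ is $\mathbb Z$, and this distinguishes the groups.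
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
Noel Brady and John Crisp, \emph{Two-dimensional Artin groups with CAT(0) dimension three}, arXiv:math/0012102 (2000).

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-positive Curvature}.

\end{thebibliography}
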